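\title{Reaping and dominating numbers of regular uncountable cardinals}

\begin{abstract}
We prove in ZFC that $\mathfrak d_\kappa\le\mathfrak r_\kappa$ for every regular uncountable cardinal $\kappa$: any family of fewer than $\mathfrak d_\kappa$ subsets of $\kappa$ of size $\kappa$ is split by a single set. For $\kappa=\omega_1$ this answers a question of Kunen. The proof uses no cardinal arithmetic; it builds the splitting set from two descending $\omega$-sequences of clubs. We also show that $\mathfrak r_{\omega_1}$ does not change if splitting into two pieces is replaced by splitting into $\omega_1$ pieces, and that the inequality can be strict.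
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\kappa$ be an infinite regular cardinal. We write $\kappa^\kappa$ for the set of functions from $\kappa$ to $\kappa$ and $[\kappa]^\kappa$ for the family of subsets of $\kappa$ of size $\kappa$.

For $f,g\in\kappa^\kappa$ we say that $f$ \emph{dominates} $g$, written $g\le^*f$, if $|\{\xi<\kappa:g(\xi)>f(\xi)\}|<\kappa$. If $g\not\le^*f$, that is, if $g(\xi)>f(\xi)$ for $\kappa$ many $\xi$, we say that $g$ \emph{escapes} $f$. The \emph{dominating number} $\mathfrak d_\kappa$ is the least cardinality of a family $\mathcal F\subseteq\kappa^\kappa$ such that every $g\in\kappa^\kappa$ is dominated by some $f\in\mathcal F$.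

A set $T\subseteq\kappa$ \emph{splits} $X\in[\kappa]^\kappa$ if $|X\cap T|=|X\setminus T|=\kappa$, and $T$ splits a family $\mathcal R\subseteq[\kappa]^\kappa$ if it splits every member of $\mathcal R$. The \emph{reaping number} $\mathfrak r_\kappa$ is the least cardinality of a family $\mathcal R\subseteq[\kappa]^\kappa$ that no $T\subseteq\kappa$ splits. For $\kappa=\omega_1$, ``size $<\kappa$'' means countable and ``size $\kappa$'' means uncountable; for $\kappa=\omega$ we omit the subscript.

Both cardinals measure how far a diagonal argument reaches: one function escapes all members of a family of fewer than $\mathfrak d_\kappa$ functions, and one set splits all members of a family of fewer than $\mathfrak r_\kappa$ sets. A family that cannot be split behaves like a base of an ultrafilter: for every $T$ it has a member that is, up to fewer than $\kappa$ points, contained in $T$ or disjoint from $T$. Both numbers are at most $2^\kappa$. Indeed $\kappa^\kappa$ is a dominating family, and $[\kappa]^\kappa$ cannot be split, because a set of size $\kappa$ does not split itself and a smaller set splits nothing. For uncountable $\kappa$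 we check in Section~\ref{sec:clubs} that both exceed $\kappa$. So they coincide when $2^\kappa=\kappa^+$; for instance, $\mathfrak d_{\omega_1}=\mathfrak r_{\omega_1}=\aleph_2$ if $2^{\aleph_1}=\aleph_2$. When $2^\kappa$ is larger, one asks how they compare. Kunen \cite{Kunen} posed the following problem.

\begin{quote}
Is $\mathfrak r_{\omega_1}\ge\mathfrak d_{\omega_1}$ a theorem of ZFC? Equivalently, determine whether $\mathfrak r_{\omega_1}<\mathfrak d_{\omega_1}$ is consistent with ZFC.
\end{quote}

There are two reasons to guess that $\mathfrak r_{\omega_1}<\mathfrak d_{\omega_1}$ is consistent. The first is the analogy with $\omega$: in Miller's model $\mathfrak r=\mathfrak u=\aleph_1<\mathfrak d=\aleph_2$, where $\mathfrak u$ is the least size of a base of a nonprincipal ultrafilter on $\omega$; see \cite{Blass}. The second is that the obvious way to turn a fast function into a splitting set (Proposition~\ref{prop:bounded}) needs a function that dominates a given family, while the hypothesis $|\mathcal R|<\mathfrak d_\kappa$ supplies only one that escapes it. The guess is wrong.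

\begin{theorem}[ZFC]\label{thm:main}
For every regular uncountable cardinal $\kappa$, $\mathfrak d_\kappa\le\mathfrak r_\kappa$. In particular $\mathfrak d_{\omega_1}\le\mathfrak r_{\omega_1}$.
\end{theorem}

Thus $\mathfrak r_{\omega_1}<\mathfrak d_{\omega_1}$ is not consistent with ZFC, and by Miller's model the word ``uncountable'' cannot be dropped. What an uncountable $\kappa$ offers is room to escape countably many times and then take a limit. A descending sequence of clubs $E_0\supseteq E_1\supseteq\cdots$ acts on the ordinals below $\kappa$ like a positional number system in which each ordinal has finitely many nonzero digits. In Section~\ref{sec:digits} a first such sequence yields a coloring of $\kappa$ with countably many colors. In Section~\ref{sec:main} a second sequence yields the splitting set: an ordinal of color $n$ belongs to it when its $n$th digit is nonzero. Section~\ref{sec:pieces} treats splitting into $\omega_1$ pieces, and Section~\ref{sec:strict} gives a model of $\mathfrak d_{\omega_1}<\mathfrak r_{\omega_1}$.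

\section{Clubs and the bounded case}\label{sec:clubs}

From now on $\kappa$ is regular and uncountable. A \emph{club} is an unbounded set $E\subseteq\kappa$ that contains the supremum of each of its nonempty bounded subsets. \emph{All clubs in this paper are required to contain $0$.} We use the following standard facts.
\begin{enumerate}
\item[(C1)] A subset of $\kappa$ has size $\kappa$ if and only if it is unbounded. A countable subset of $\kappa$ is bounded, and a countable union of sets of size $<\kappa$ has size $<\kappa$.
\item[(C2)] The intersection of countably many clubs is a club.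
\item[(C3)] For $h\in\kappa^\kappa$, the set $\operatorname{Cl}(h)=\{\delta<\kappa:h(\xi)<\delta\text{ for all }\xi<\delta\}$ of closure points of $h$ is a club.
\end{enumerate}

To apply a hypothesis about functions to a family of sets, we attach a function to each set. For unbounded $A\subseteq\kappa$ and $\beta<\kappa$ let
\[
\operatorname{nx}_A(\beta)=\min\{\alpha\in A:\alpha>\beta\},
\]
the next point of $A$ after $\beta$. This function is nondecreasing in $\beta$, and $A\subseteq A'$ implies $\operatorname{nx}_{A'}\le\operatorname{nx}_A$ everywhere: sparse sets have large next-point functions. If $E$ is a club contained in $\operatorname{Cl}(h)$, then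
\begin{equation}\label{eq:closure}
\operatorname{nx}_E(\xi)>h(\xi)\qquad\text{for all }\xi<\kappa,
\end{equation}
since $\operatorname{nx}_E(\xi)$ is a closure point of $h$ above $\xi$. A club $E$ partitions $\kappa$ into the \emph{$E$-intervals} $[\beta,\operatorname{nx}_E(\beta))$, $\beta\in E$. The left endpoint of the $E$-interval that contains $\alpha$ is
\[
\lfloor\alpha\rfloor_E=\max\bigl(E\cap(\alpha+1)\bigr);
\]
the maximum exists because $E$ is closed and contains $0$. If $E'\subseteq E$, then $\lfloor\alpha\rfloor_{E'}\le\lfloor\alpha\rfloor_E$.

The easy case is the one in which a single function dominates all next-point functions.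

\begin{proposition}\label{prop:bounded}
Let $\mathcal R\subseteq[\kappa]^\kappa$ and $h\in\kappa^\kappa$ satisfy $\operatorname{nx}_X\le^*h$ for all $X\in\mathcal R$. Then some $T\subseteq\kappa$ splits $\mathcal R$.
\end{proposition}

\begin{proof}
Let $\langle\delta_\eta:\eta<\kappa\rangle$ enumerate $\operatorname{Cl}(h)$ in increasing order, and let $T$ be the union of the intervals $[\delta_\eta,\delta_{\eta+1})$ with $\eta$ even, that is, $\eta=\lambda+2m$ with $m<\omega$ and $\lambda$ zero or a limit ordinal. Given $X\in\mathcal R$, fix $\gamma<\kappa$ with $\operatorname{nx}_X(\xi)\le h(\xi)$ for $\xi\ge\gamma$. If $\delta_\eta\ge\gamma$, then $\delta_\eta<\operatorname{nx}_X(\delta_\eta)\le h(\delta_\eta)<\delta_{\eta+1}$. So $X$ meets every interval above $\gamma$, and $\kappa$ many of these are even and $\kappa$ many are odd.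
\end{proof}

Given functions $f_\xi\in\kappa^\kappa$ for $\xi<\kappa$, put $h(\alpha)=\bigl(\sup_{\xi<\alpha}f_\xi(\alpha)\bigr)+1$. Then $h(\alpha)<\kappa$ by regularity, and $h(\alpha)>f_\xi(\alpha)$ whenever $\alpha>\xi$. Hence $h$ escapes every $f_\xi$, which gives $\mathfrak d_\kappa>\kappa$. It also dominates every $f_\xi$, so Proposition~\ref{prop:bounded} applies to every family of size at most $\kappa$, which gives $\mathfrak r_\kappa>\kappa$.

For a family of size $<\mathfrak d_\kappa$ we have only the following lemma. It is the sole place where the definition of $\mathfrak d_\kappa$ enters the proof of Theorem~\ref{thm:main}.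

\begin{lemma}\label{lem:escape}
Let $\mathcal G\subseteq\kappa^\kappa$ with $|\mathcal G|<\mathfrak d_\kappa$, and let $E$ be a club. There is a club $E'\subseteq E$ such that $\operatorname{nx}_{E'}\not\le^*k$ for all $k\in\mathcal G$.
\end{lemma}

\begin{proof}
Since $\mathcal G$ is not a dominating family, some $h$ escapes every $k\in\mathcal G$. Let $E'=E\cap\operatorname{Cl}(h)$, a club by (C2) and (C3). By \eqref{eq:closure}, $\operatorname{nx}_{E'}(\xi)>h(\xi)>k(\xi)$ for the $\kappa$ many $\xi$ with $h(\xi)>k(\xi)$.
\end{proof}

Escape is too weak for the alternating argument. It says that $\kappa$ many $E'$-intervals are long compared with the gaps of $X$, but which intervals these are depends on $X$, and they may all be even. For example, let $E'$ be a club all of whose intervals have at least two points, let $T$ be the union of the even intervals, and let $X=T$. Then $\operatorname{nx}_X(\beta)=\beta+1<\operatorname{nx}_{E'}(\beta)$ for every left endpoint $\beta$ of an even interval, so $\operatorname{nx}_{E'}$ escapes $\operatorname{nx}_X$, yet $T$ does not split $X$. Membership in $T$ should therefore depend on the position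 of a point inside its interval and not on the index of the interval. To measure position we need a second, finer club.

\section{Digits and a coloring}\label{sec:digits}

For clubs $E'\subseteq E$ let
\[
D(E,E')=\{\alpha<\kappa:\lfloor\alpha\rfloor_{E'}<\lfloor\alpha\rfloor_E\}.
\]
A point $\alpha$ lies outside $D(E,E')$ exactly when the left endpoint of its $E$-interval belongs to $E'$. So the complement of $D(E,E')$ is $\bigcup_{\beta\in E'}[\beta,\operatorname{nx}_E(\beta))$, and $D(E,E')$ is obtained by deleting from each $E'$-interval its first $E$-interval; see Figure~\ref{fig:D}. For instance, $D(\kappa,E')=\kappa\setminus E'$.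

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.9cm]
\draw (0,0)--(12,0);
\foreach \x in {0,5,9.5} \draw[thick] (\x,-0.35)--(\x,0.35);
\foreach \x in {1.5,2.5,4,6.5,7.5,8.7,11} \draw (\x,-0.18)--(\x,0.18);
\draw[line width=3pt] (1.5,0)--(4.9,0) (6.5,0)--(9.4,0) (11,0)--(12,0);
\draw[fill=white] (5.5,0) circle (2pt) (8.1,0) circle (2pt);
\node[below] at (5.5,-0.2) {$\gamma$};
\node[below] at (6.6,-0.2) {$\operatorname{nx}_E(\gamma)$};
\node[below] at (8.1,-0.25) {$\alpha$};
\node[below] at (9.5,-0.35) {$\operatorname{nx}_{E'}(\gamma)$};
\end{tikzpicture}
\caption{Two clubs $E'\subseteq E$. Long ticks are points of $E'$, short ticks are points of $E\setminus E'$. The thick segments form $D(E,E')$: each interval between consecutive points of $E'$ without its part before the first short tick. A point $\alpha$ with $\gamma<\operatorname{nx}_E(\gamma)<\alpha<\operatorname{nx}_{E'}(\gamma)$ lies on a thick segment.}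
\label{fig:D}
\end{figure}

The following example is the model for the whole proof, and we return to it twice.

\begin{example}\label{ex:digits}
By the Cantor normal form, every $\alpha<\kappa$ can be written as
\[
\alpha=\omega^\omega\cdot\eta+\omega^km_k+\dots+\omega m_1+m_0\qquad(k,m_0,\dots,m_k<\omega),
\]
and $\eta$ and the \emph{digits} $m_n(\alpha)=m_n$ are determined by $\alpha$ if we set $m_n(\alpha)=0$ for $n>k$. Let $E_n=\{\omega^n\cdot\zeta:\zeta<\kappa\}$. This is a club, and it consists of the ordinals whose digits of index $<n$ vanish. So $\kappa=E_0\supseteq E_1\supseteq\cdots$, and $E_\omega=\bigcap_nE_n$ is the club of multiples of $\omega^\omega$. The ordinal $\lfloor\alpha\rfloor_{E_n}$ arises from $\alpha$ by erasing the digits of index $<n$, and therefore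
\[
D(E_n,E_{n+1})=\{\alpha<\kappa:m_n(\alpha)\ne0\}.
\]
For $\alpha=\omega^\omega+\omega^2\cdot3+5$ the sequence $\lfloor\alpha\rfloor_{E_n}$ is $\alpha$, $\omega^\omega+\omega^2\cdot3$, $\omega^\omega+\omega^2\cdot3$, $\omega^\omega$, $\omega^\omega,\dots$, and $\alpha\in D(E_n,E_{n+1})$ exactly for $n=0$ and $n=2$.
\end{example}

For an arbitrary sequence of clubs $E_0\supseteq E_1\supseteq\cdots$ we read $\alpha\in D(E_n,E_{n+1})$ as ``the $n$th digit of $\alpha$ is nonzero''. Escape makes a digit nonzero on a large part of a given set $A$. To land in $D(E,E')$, a point of $A$ has to come after a point of $E$ with no point of $E'$ in between. So, starting from $\gamma$, we go to the next point of $E$, then to the next point of $A$, and we ask that the next point of $E'$ be still ahead.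

\begin{lemma}\label{lem:enter}
Let $E'\subseteq E$ be clubs and $A\in[\kappa]^\kappa$. If $\operatorname{nx}_{E'}\not\le^*\operatorname{nx}_A\circ\operatorname{nx}_E$, then $|A\cap D(E,E')|=\kappa$.
\end{lemma}

\begin{proof}
For $\kappa$ many $\gamma$, the point $\alpha=\operatorname{nx}_A(\operatorname{nx}_E(\gamma))\in A$ satisfies
\[
\gamma<\operatorname{nx}_E(\gamma)<\alpha<\operatorname{nx}_{E'}(\gamma).
\]
For such $\gamma$ the club $E'$ has no point in $(\gamma,\alpha]$, so $\lfloor\alpha\rfloor_{E'}\le\gamma$, while $\lfloor\alpha\rfloor_E\ge\operatorname{nx}_E(\gamma)>\gamma$. Thus $\alpha\in A\cap D(E,E')$ and $\alpha>\gamma$. These $\gamma$ are unbounded in $\kappa$, so $A\cap D(E,E')$ is unbounded and has size $\kappa$ by (C1).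
\end{proof}

The lemma gives one half of splitting. The other half can fail: if $E=\kappa$ and $A$ is disjoint from $E'$, then $A\subseteq D(E,E')$. But it cannot fail at infinitely many levels of a descending sequence, because an ordinal has only finitely many nonzero digits.

\begin{proposition}\label{prop:Dn}
Let $\mathcal R\subseteq[\kappa]^\kappa$ with $|\mathcal R|<\mathfrak d_\kappa$. There are sets $D_n\subseteq\kappa$, $n<\omega$, such that
\begin{enumerate}
\item[(a)] every $\alpha<\kappa$ lies in $D_n$ for only finitely many $n$;
\item[(b)] $|X\cap D_n|=\kappa$ for all $X\in\mathcal R$ and $n<\omega$.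
\end{enumerate}
\end{proposition}

\begin{proof}
Let $C_0=\kappa$. Given the club $C_n$, apply Lemma~\ref{lem:escape} to the family $\{\operatorname{nx}_X\circ\operatorname{nx}_{C_n}:X\in\mathcal R\}$, which has size at most $|\mathcal R|$, to get a club $C_{n+1}\subseteq C_n$ with $\operatorname{nx}_{C_{n+1}}\not\le^*\operatorname{nx}_X\circ\operatorname{nx}_{C_n}$ for all $X\in\mathcal R$. Let $D_n=D(C_n,C_{n+1})$. Then (b) holds by Lemma~\ref{lem:enter}. For fixed $\alpha$, the sequence $\langle\lfloor\alpha\rfloor_{C_n}:n<\omega\rangle$ is a nonincreasing sequence of ordinals, so it decreases strictly at only finitely many steps. This is (a).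
\end{proof}

Consequently each $X\in\mathcal R$ is split by all but finitely many $D_n$. Otherwise, by (b) and (C1), there are infinitely many $n$ with $X\setminus D_n\subseteq\gamma_n$ for some $\gamma_n<\kappa$, and a point of $X$ above all these $\gamma_n$ violates (a). So countably many sets split $\mathcal R$ between them, and the task is to do it with one. The natural way to merge countably many sets into one is to partition $\kappa$ into countably many pieces and to follow a different set on each piece. This requires a partition in which every $X\in\mathcal R$ is large on infinitely many pieces, and the sets $D_n$ provide one. For a coloring $c:\kappa\to\omega$ and $X\in[\kappa]^\kappa$ write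
\[
X^n=X\cap c^{-1}\{n\},\qquad B_X=\{n<\omega:|X^n|=\kappa\}.
\]

\begin{corollary}\label{cor:color}
Let $\mathcal R\subseteq[\kappa]^\kappa$ with $|\mathcal R|<\mathfrak d_\kappa$. There is $c:\kappa\to\omega$ such that $B_X$ is infinite for every $X\in\mathcal R$.
\end{corollary}

\begin{proof}
Take $D_n$ as in Proposition~\ref{prop:Dn}. By (a) we may let $c(\alpha)$ be the least $N$ such that $\alpha\notin D_n$ for all $n\ge N$. Let $X\in\mathcal R$ and $N<\omega$. Every $\alpha\in D_N$ has $c(\alpha)>N$, so $X\cap D_N\subseteq\bigcup_{n>N}X^n$. The left side has size $\kappa$ by (b), so by (C1) some $X^n$ with $n>N$ has size $\kappa$. Hence $B_X$ is unbounded in $\omega$.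
\end{proof}

\section{One splitting set}\label{sec:main}

Fix $c$ as in Corollary~\ref{cor:color}. The first attempt is a union of color classes, $T=c^{-1}[S]$ with $S\subseteq\omega$. By (C1), this $T$ splits $X$ exactly when $B_X$ meets both $S$ and $\omega\setminus S$. The corollary gives no control over the sets $B_X$, and counting does not help: there are $2^{\aleph_0}$ infinite subsets of $\omega$, and $2^{\aleph_0}<\mathfrak d_\kappa$ under the continuum hypothesis. If every infinite subset of $\omega$ occurs as some $B_X$, no $S$ works, since one of $S$ and $\omega\setminus S$ is infinite and so equals some $B_X$.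

So we cut inside the color classes: we take a new sequence of clubs $E_0\supseteq E_1\supseteq\cdots$ and put a point of color $n$ into $T$ when it lies in $D(E_n,E_{n+1})$. Lemma~\ref{lem:enter} will make $X\cap T$ large. For $X\setminus T$ the argument of the last section is no longer available, since each point is now tested at one level only, and it is no contradiction that every point of $X$ passes its own test. What survives is a constraint on how fast the colors can appear.

In Example~\ref{ex:digits}, suppose that $B\subseteq\omega$ is infinite and that for $n\in B$ all points of an unbounded set $A_n$ have nonzero $n$th digit. Start at a multiple $\beta$ of $\omega^\omega$. The points of $(\beta,\beta+\omega^n)$ have $n$th digit zero, so $\operatorname{nx}_{A_n}(\beta)\ge\beta+\omega^n$, and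
\[
\sup_{n\in B}\operatorname{nx}_{A_n}(\beta)\ge\sup_{n\in B}(\beta+\omega^n)=\beta+\omega^\omega=\operatorname{nx}_{E_\omega}(\beta).
\]
To see a point of every $A_n$ one has to cross an entire $E_\omega$-interval. The same holds in general, and it produces a domination that Lemma~\ref{lem:escape} can forbid in advance.

\begin{lemma}\label{lem:limit}
Let $E_0\supseteq E_1\supseteq\cdots$ be clubs and $E_\omega=\bigcap_nE_n$. Let $B\subseteq\omega$ be infinite, let $A_n\in[\kappa]^\kappa$ for $n\in B$, and let $\gamma<\kappa$ be such that $A_n\setminus\gamma\subseteq D(E_n,E_{n+1})$ for all $n\in B$. Then $\operatorname{nx}_{E_\omega}\le^*k$, where $k(\beta)=\sup_{n\in B}\operatorname{nx}_{A_n}(\beta)$.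
\end{lemma}

\begin{proof}
By (C2), $E_\omega$ is a club. By (C1), $k$ maps $\kappa$ to $\kappa$, and it is nondecreasing because each $\operatorname{nx}_{A_n}$ is.

First let $\beta\in E_\omega$ with $\beta\ge\gamma$. For $n\in B$ put $\alpha=\operatorname{nx}_{A_n}(\beta)$. Then $\alpha\in A_n\setminus\gamma\subseteq D(E_n,E_{n+1})$, and so
\[
\lfloor\alpha\rfloor_{E_n}>\lfloor\alpha\rfloor_{E_{n+1}}\ge\beta,
\]
where the last inequality holds because $\beta\in E_{n+1}$ and $\beta\le\alpha$. So $E_n$ has a point in $(\beta,\alpha]$, which means
\[
\operatorname{nx}_{E_n}(\beta)\le\operatorname{nx}_{A_n}(\beta)\le k(\beta)\qquad(n\in B).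
\]
The sequence $\langle\operatorname{nx}_{E_n}(\beta):n<\omega\rangle$ is nondecreasing and $B$ is infinite, so $\delta=\sup_{n<\omega}\operatorname{nx}_{E_n}(\beta)$ equals the supremum over $n\in B$, and $\beta<\delta\le k(\beta)<\kappa$. For every $m$, $\delta=\sup_{n\ge m}\operatorname{nx}_{E_n}(\beta)$ is the supremum of a nonempty bounded subset of $E_m$, so $\delta\in E_m$. Hence $\delta\in E_\omega$ and $\operatorname{nx}_{E_\omega}(\beta)\le\delta\le k(\beta)$.

Now let $\beta'\ge\min(E_\omega\setminus\gamma)$ be arbitrary and put $\beta=\lfloor\beta'\rfloor_{E_\omega}$. Then $\beta\in E_\omega$, $\beta\ge\gamma$, and $E_\omega$ has no point in $(\beta,\beta']$. Therefore $\operatorname{nx}_{E_\omega}(\beta')=\operatorname{nx}_{E_\omega}(\beta)\le k(\beta)\le k(\beta')$.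
\end{proof}

The bound $k$ depends only on the sets $A_n$ and not on the clubs. In the application $A_n=X^n$, so $k$ is known before any $E_n$ is chosen, and we can make $E_0$, and with it $E_\omega$, sparse enough to escape it.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\mathcal R\subseteq[\kappa]^\kappa$ with $|\mathcal R|<\mathfrak d_\kappa$. We construct $T\subseteq\kappa$ that splits $\mathcal R$; this shows $\mathfrak r_\kappa\ge\mathfrak d_\kappa$.

Fix $c:\kappa\to\omega$ as in Corollary~\ref{cor:color}. For $X\in\mathcal R$ define $k_X\in\kappa^\kappa$ by $k_X(\beta)=\sup_{n\in B_X}\operatorname{nx}_{X^n}(\beta)$; the supremum is below $\kappa$ by (C1). Applying Lemma~\ref{lem:escape} recursively, each time to a family of at most $|\mathcal R|$ functions, choose clubs $E_0\supseteq E_1\supseteq\cdots$ such that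
\begin{enumerate}
\item[(i)] $\operatorname{nx}_{E_0}\not\le^*k_X$ for all $X\in\mathcal R$;
\item[(ii)] $\operatorname{nx}_{E_{n+1}}\not\le^*\operatorname{nx}_{X^n}\circ\operatorname{nx}_{E_n}$ for all $n<\omega$ and all $X\in\mathcal R$ with $n\in B_X$.
\end{enumerate}
Let
\[
T=\{\alpha<\kappa:\alpha\in D(E_{c(\alpha)},E_{c(\alpha)+1})\},
\]
so that $X^n\cap T=X^n\cap D(E_n,E_{n+1})$ for all $X\in\mathcal R$ and $n<\omega$. Fix $X\in\mathcal R$.

\emph{The set $X\cap T$ has size $\kappa$.} Pick $n\in B_X$. By (ii) and Lemma~\ref{lem:enter} with $A=X^n$, the set $X^n\cap T=X^n\cap D(E_n,E_{n+1})$ has size $\kappa$.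

\emph{The set $X\setminus T$ has size $\kappa$.} Otherwise $X\setminus T\subseteq\gamma$ for some $\gamma<\kappa$, by (C1). Then $X^n\setminus\gamma\subseteq X^n\cap T\subseteq D(E_n,E_{n+1})$ for all $n\in B_X$. The set $B_X$ is infinite, so Lemma~\ref{lem:limit} with $B=B_X$ and $A_n=X^n$ gives $\operatorname{nx}_{E_\omega}\le^*k_X$ for $E_\omega=\bigcap_nE_n$. Since $E_\omega\subseteq E_0$, we have $\operatorname{nx}_{E_0}\le\operatorname{nx}_{E_\omega}\le^*k_X$, contrary to (i).
\end{proof}

\begin{remark}[Condition (i) and the second sequence]
Condition (ii) alone does not suffice. Take the clubs $E_n$ of Example~\ref{ex:digits}, let $c(\alpha)$ be the largest index of a nonzero digit of $\alpha$ for $\alpha\notin E_\omega$, let $c=0$ on $E_\omega$, and let $X=\kappa\setminus E_\omega$. For every $\beta\in E_\omega$ and $n<\omega$,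
\[
\operatorname{nx}_{X^n}(\operatorname{nx}_{E_n}(\beta))=\operatorname{nx}_{X^n}(\beta+\omega^n)=\beta+\omega^n+1<\beta+\omega^{n+1}=\operatorname{nx}_{E_{n+1}}(\beta),
\]
so (ii) holds for $\mathcal R=\{X\}$. But $m_{c(\alpha)}(\alpha)\ne0$ for all $\alpha\in X$, so $X\subseteq T$. Here the coloring was read off from the clubs that define $T$. Doing this in the proof fails as well: with the clubs $C_n$ in place of the $E_n$ and the coloring of Corollary~\ref{cor:color}, no $\alpha$ lies in $D_{c(\alpha)}$, so $T$ would be empty.
\end{remark}

\begin{remark}[Uncountability]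
For $\kappa=\omega$ the sets $D_n=\omega\setminus n$ satisfy (a) and (b) of Proposition~\ref{prop:Dn} for every family $\mathcal R$. The coloring derived from them is $c(\alpha)=\alpha+1$, all its classes are finite, and $B_X=\emptyset$. So the step from Proposition~\ref{prop:Dn} to Corollary~\ref{cor:color} breaks down. Lemma~\ref{lem:limit} needs uncountability too: for $\kappa=\omega$ the supremum $k(\beta)$ can be infinite and $\bigcap_nE_n$ can be finite.
\end{remark}

\section{Splitting into $\omega_1$ pieces}\label{sec:pieces}

A set that splits $\mathcal R$ is a partition into two pieces, each large on every member of $\mathcal R$. On $\omega_1$, asking for the largest possible number of pieces costs nothing.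

\begin{theorem}\label{thm:pieces}
Let $\mathcal R\subseteq[\omega_1]^{\aleph_1}$ with $|\mathcal R|<\mathfrak r_{\omega_1}$; in particular, this holds if $|\mathcal R|<\mathfrak d_{\omega_1}$. Then there is $F:\omega_1\to\omega_1$ such that $X\cap F^{-1}\{\xi\}$ is uncountable for all $X\in\mathcal R$ and $\xi<\omega_1$. Hence $\mathfrak r_{\omega_1}$ is the least cardinality of a family $\mathcal R\subseteq[\omega_1]^{\aleph_1}$ for which no such $F$ exists.
\end{theorem}

\begin{proof}
\emph{Countably many pieces.} Let $\mathcal S\subseteq[\omega_1]^{\aleph_1}$ with $|\mathcal S|<\mathfrak r_{\omega_1}$. We find $c:\omega_1\to\omega$ such that $Y\cap c^{-1}\{n\}$ is uncountable for all $Y\in\mathcal S$ and $n<\omega$. Put $\mathcal S_0=\mathcal S$. Given $\mathcal S_n\subseteq[\omega_1]^{\aleph_1}$ with $|\mathcal S_n|\le|\mathcal S|$, let $T_n$ split $\mathcal S_n$ and put $\mathcal S_{n+1}=\{Z\setminus T_n:Z\in\mathcal S_n\}$, again a family of at most $|\mathcal S|$ uncountable sets. The sets $P_n=T_n\setminus\bigcup_{m<n}T_m$ are pairwise disjoint. For $Y\in\mathcal S$ the set $Y_n=Y\setminus\bigcup_{m<n}T_m$ belongs to $\mathcal S_n$,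 so $Y\cap P_n=Y_n\cap T_n$ is uncountable. Let $c=n$ on $P_n$, and $c=0$ on the points in no $P_n$.

\emph{$\omega_1$ pieces.} The recursion cannot simply be continued, because $Y\setminus\bigcup_{n}T_n$ may be countable. Instead we let a coloring with countably many colors select among countably many partial partitions, as in Section~\ref{sec:main}. Fix injections $e_\alpha:\alpha\to\omega$ for $\alpha<\omega_1$ and consider the Ulam matrix
\[
A(\xi,n)=\{\alpha<\omega_1:\alpha>\xi,\ e_\alpha(\xi)=n\}\qquad(\xi<\omega_1,\ n<\omega).
\]
For fixed $n$ the sets $A(\xi,n)$, $\xi<\omega_1$, are pairwise disjoint, because each $e_\alpha$ is injective. For fixed $\xi$ the sets $A(\xi,n)$, $n<\omega$, cover $\omega_1\setminus(\xi+1)$. Let $\mathcal S$ be the family of all uncountable sets of the form $X\cap A(\xi,n)$ with $X\in\mathcal R$. Then $|\mathcal S|\le|\mathcal R|\cdot\aleph_1<\mathfrak r_{\omega_1}$, since $\mathfrak r_{\omega_1}\ge\mathfrak d_{\omega_1}>\aleph_1$. Take $c$ for $\mathcal S$ as in the first part. Let $F(\alpha)$ be the unique $\xi$ with $\alpha\in A(\xi,c(\alpha))$ if there is one, and $F(\alpha)=0$ otherwise.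

Let $X\in\mathcal R$ and $\xi<\omega_1$. The uncountable set $X\setminus(\xi+1)$ is the union of the sets $X\cap A(\xi,n)$, $n<\omega$, so one of them, say $X\cap A(\xi,n)$, is uncountable and belongs to $\mathcal S$. Uncountably many of its points $\alpha$ have $c(\alpha)=n$, and for these $\alpha\in A(\xi,c(\alpha))$, that is, $F(\alpha)=\xi$.

\emph{The last assertion.} By what we have shown, a family without such an $F$ has size at least $\mathfrak r_{\omega_1}$. Conversely, an unsplit family of size $\mathfrak r_{\omega_1}$ has no such $F$: otherwise $F^{-1}\{0\}$ would split it, since $X\setminus F^{-1}\{0\}\supseteq X\cap F^{-1}\{1\}$.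
\end{proof}

\section{A model of strict inequality}\label{sec:strict}

Equality in Theorem~\ref{thm:main} is consistent, as we saw in Section~\ref{sec:intro}. To separate the two cardinals we use Cohen forcing: it adds many generic subsets of $\omega_1$, which split, but no function $\omega_1\to\omega_1$ that escapes all ground-model functions.

For a set $I$ of ordinals let $\mathbb P_I$ be the set of finite partial functions from $I\times\omega$ to $2$, ordered by reverse inclusion. We recall two textbook facts. First, $\mathbb P_I$ has the countable chain condition (ccc): every set of pairwise incompatible conditions is countable; hence it preserves cardinals. Second, if $G$ is $\mathbb P_{\omega_3}$-generic over $V$ and $I\subseteq\omega_3$ lies in $V$, then $G_I=G\cap\mathbb P_I$ is $\mathbb P_I$-generic over $V$, and $G\cap\mathbb P_{\omega_3\setminus I}$ is $\mathbb P_{\omega_3\setminus I}$-generic over $V[G_I]$. The Cohen reals added by $G$ are $r_\nu(n)=(\bigcup G)(\nu,n)$ for $\nu<\omega_3$.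

\begin{proposition}\label{prop:cohen}
Let $V$ satisfy GCH and let $G$ be $\mathbb P_{\omega_3}$-generic over $V$. Then $\mathfrak r_{\omega_1}\ge\aleph_3>\aleph_2=\mathfrak d_{\omega_1}$ in $V[G]$.
\end{proposition}

\begin{proof}
\emph{The dominating number.} Let $g:\omega_1\to\omega_1$ be in $V[G]$, with name $\dot g$, and let $p\in G$ force $\dot g:\omega_1\to\omega_1$. In $V$, for $\xi<\omega_1$ let $W_\xi$ be the set of $\eta<\omega_1$ such that some $q\le p$ forces $\dot g(\xi)=\eta$. Conditions that force different values are incompatible, so $W_\xi$ is countable by the ccc. The function $f(\xi)=\sup W_\xi$ lies in $V$, maps $\omega_1$ to $\omega_1$, and satisfies $g\le f$ everywhere. So the ground-model functions form a dominating family in $V[G]$, and by GCH in $V$ there are $\aleph_2$ of them. Together with $\mathfrak d_{\omega_1}>\aleph_1$ this gives $\mathfrak d_{\omega_1}=\aleph_2$.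

\emph{The reaping number.} Let $\mathcal R=\{X_\eta:\eta<\omega_2\}\subseteq[\omega_1]^{\aleph_1}$ be a nonempty family of size at most $\aleph_2$ in $V[G]$, and let $\dot Y$ be a name for $Y=\{(\eta,\alpha):\alpha\in X_\eta\}$. In $V$, choose for each $(\eta,\alpha)\in\omega_2\times\omega_1$ a maximal antichain $M_{\eta,\alpha}$ of conditions deciding whether $(\eta,\alpha)\in\dot Y$, and let $I$ be the set of $\nu<\omega_3$ such that some $(\nu,n)$ lies in the domain of a condition in some $M_{\eta,\alpha}$. The antichains are countable and the conditions are finite, so $|I|\le\aleph_2$. Membership of $(\eta,\alpha)$ in $Y$ is decided by the unique element of $G\cap M_{\eta,\alpha}=G_I\cap M_{\eta,\alpha}$. Hence $Y\in V[G_I]$ and $\mathcal R\subseteq V[G_I]$.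

In $V$, pick distinct $\nu_\xi\in\omega_3\setminus I$ for $\xi<\omega_1$, and in $V[G]$ let $T=\{\xi<\omega_1:r_{\nu_\xi}(0)=1\}$. For $X\in\mathcal R$, $\gamma<\omega_1$ and $i\in\{0,1\}$, the set
\[
\{p\in\mathbb P_{\omega_3\setminus I}:p(\nu_\xi,0)=i\text{ for some }\xi\in X\setminus\gamma\}
\]
belongs to $V[G_I]$. It is dense: a condition is finite and $X\setminus\gamma$ is infinite, so there is $\xi\in X\setminus\gamma$ with $(\nu_\xi,0)$ outside its domain, and we may assign the value $i$ there. By genericity over $V[G_I]$, both $X\cap T$ and $X\setminus T$ have a point $\ge\gamma$ for every $\gamma<\omega_1$. So $T$ splits $\mathcal R$, and $\mathfrak r_{\omega_1}\ge\aleph_3$.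
\end{proof}

\begin{thebibliography}{9}

\bibitem{Blass}
A.~Blass, \emph{Combinatorial cardinal characteristics of the continuum}, in: Handbook of Set Theory.

\bibitem{Kunen}
K.~Kunen, \emph{Irredundant Sets in Atomic Boolean Algebras}, arXiv:1307.3533 (2013).

\end{thebibliography}
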